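
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{The asymptotic size of the largest $C_3[3]$-sets in $[n]$}


\begin{abstract}
A set $A$ of integers is a $C_3[3]$-set if no three-element set has three different translates inside $A$. We prove that the largest $C_3[3]$-sets in $\{1,\dots,n\}$ have $(1+o(1))\,n^{2/3}$ elements. For the upper bound, one translate is fixed in advance and triples are counted only inside it. For the lower bound, we take an affine hyperplane section of a cyclic group of order $(q-1)(q^2+1)$ that consists of the nonzero zeros of a quadratic form on $\mathbb F_{q^4}$. We also treat finite abelian groups, improve the upper bound for $C_h[g]$-sets for all $g\ge h\ge 3$, and show that near-extremal $C_3[3]$-sets are equidistributed in intervals and residue classes.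
\end{abstract}

\section{The problem and the results}

Let $\Gamma$ be an abelian group and let $g\ge h\ge 2$ be integers. A set $A\subset\Gamma$ is a \emph{$C_h[g]$-set} if, for every $X\subset \Gamma$ with $|X|=h$ and any $g$ distinct elements $k_1,\dots,k_g\in\Gamma$, at least one of the translates $X+k_i=\{x+k_i:x\in X\}$ is not contained in $A$. In other words, for each $h$-set $X$ at most $g-1$ elements $k$ satisfy $X+k\subset A$.

For $h=2$ this is a condition on differences. If $X=\{x,x'\}$, the elements $k$ with $X+k\subset A$ correspond to the pairs $(a,a')\in A^2$ with $a-a'=x-x'$. So $A$ is a $C_2[g]$-set exactly when every nonzero element has at most $g-1$ representations as a difference of two elements of $A$; in $\mathbb Z$, the $C_2[2]$-sets are the Sidon sets. For larger $h$ we forbid repetition of larger patterns. It helps to think of the $0/1$ matrix with rows and columns indexed by $\Gamma$ and entry $1$ at $(x,k)$ when $x+k\in A$: the condition says that it has no $h\times g$ submatrix consisting of ones.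

We study the first case beyond differences, $h=g=3$. Write $[n]=\{1,\dots,n\}$ and let $F(n)$ be the maximum size of a $C_3[3]$-set contained in $[n]$. The problem, from Peng, Tesoro and Timmons \cite{PTT}, is to find the constant $c$ with $F(n)=(c+o(1))n^{2/3}$ as $n\to\infty$. The following was known, with all $o(1)$ and $O(\cdot)$ terms as $n\to\infty$: every $C_h[g]$-set $A\subset[n]$ satisfies
\begin{equation}\label{eq:known}
|A|\le (g-1)^{1/h}n^{1-1/h}+O\bigl(n^{1/2-1/(2h)}\bigr),
\end{equation}
and for every $n\ge1$ there is a $C_3[3]$-set in $[n]$ of size at least $(4^{-2/3}+o(1))n^{2/3}$, so that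
\[
(4^{-2/3}+o(1))\,n^{2/3}\le F(n)\le(2^{1/3}+o(1))\,n^{2/3}.
\]

Where does $2^{1/3}$ come from? Suppose for the moment that $A$ is a $C_3[3]$-set of size $k$ in a finite abelian group of order $N$. Count pairs $(X,z)$ with $|X|=3$ and $X+z\subset A$. Each $z$ contributes $\binom k3$ sets $X$, and each $X$ occurs with at most two values of $z$. Hence $N\binom k3\le2\binom N3$, which gives $k\le(2^{1/3}+o(1))N^{2/3}$ as $N\to\infty$. One may guess that this is the truth, with the factor $2=g-1$ being the number of translates allowed for each triple. It is not: the right constant is $1$.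

\begin{theorem}\label{thm:main}
For all $n\ge2$ we have $F(n)\le n^{2/3}+11\,n^{1/2}$. For every prime power $q$ with $(q-1)(q^2+1)\le n$ we have $F(n)\ge q^2$. Hence $F(n)=(1+o(1))\,n^{2/3}$, and more precisely
\[
n^{2/3}-2n^{61/120}\ \le\ F(n)\ \le\ n^{2/3}+11\,n^{1/2}\qquad(n\text{ large}).
\]
\end{theorem}

In cyclic groups of suitable order the two bounds are even closer.

\begin{theorem}\label{thm:groups}
A $C_3[3]$-set in a finite abelian group of order $N\ge2$ has size at most $N^{2/3}+2N^{1/3}+1$. If $N=(q-1)(q^2+1)$ with $q$ a prime power, then $\mathbb Z_N$ contains a $C_3[3]$-set of size $q^2$, so the maximum size of a $C_3[3]$-set in $\mathbb Z_N$ lies in $[q^2,\,q^2+2q+1]$.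
\end{theorem}

The upper-bound method works for all $h$ and $g$. For every $h\ge3$ it improves the constant in \eqref{eq:known}, and for $h=g=3$ the new constant is sharp by Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:hg}
Let $g\ge h\ge2$. Every $C_h[g]$-set $A\subset[n]$ satisfies
\[
|A|\le(g-h+1)^{1/h}\,n^{1-1/h}+O_{g,h}\bigl(n^{1-3/(2h)}\bigr).
\]
\end{theorem}

Finally, the near-equality case of the argument determines the distribution of near-extremal $C_3[3]$-sets.

\begin{theorem}\label{thm:equi}
Let $A_n\subset[n]$ be $C_3[3]$-sets, for $n$ in some sequence tending to infinity, with $|A_n|=(1+o(1))n^{2/3}$. Then for all fixed $0\le\alpha<\beta\le1$, $s\ge1$ and $c\in\mathbb Z$,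
\[
\#\{a\in A_n:\ \alpha n<a\le\beta n,\ a\equiv c\ (\mathrm{mod}\ s)\}=\Bigl(\frac{\beta-\alpha}{s}+o(1)\Bigr)n^{2/3}.
\]
\end{theorem}

\paragraph{The two ideas.} For the upper bound, look only at triples $T$ inside $A$ itself. The translate $T+0$ lies in $A$, so it uses up one of the two permitted translates, and only \emph{one} nonzero $z$ can satisfy $T+z\subset A$. The factor $2$ in the count becomes $1$. In $[n]$ the same saving is available after an averaging step. For the lower bound, we need a group of order about $q^3$ and a subset of about $q^2$ elements such that its translates by any three distinct elements share at most two points. Three affine hyperplanes in general position in a $4$-dimensional space meet in an affine line, and a quadric that does not contain the line meets it in at most two points; the work is to make the quadric itself a group.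

Section~\ref{sec:upper} proves the upper bounds in Theorems~\ref{thm:groups} and~\ref{thm:main}, Section~\ref{sec:lower} gives the construction, and Sections~\ref{sec:hg} and~\ref{sec:equi} prove Theorems~\ref{thm:hg} and~\ref{thm:equi}.

\section{Upper bounds: pinning one translate}\label{sec:upper}

Write $y_+=\max(y,0)$. All counting arguments below end with the following convexity estimate.

\begin{lemma}\label{lem:conv}
Let $h\ge2$ and $M\ge1$ be integers, let $r_1,\dots,r_M$ be nonnegative integers, and let $S\le r_1+\dots+r_M$ be real. Then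
\begin{equation}\label{eq:conv}
\sum_{i=1}^M\binom{r_i}h\ \ge\ \frac{M}{h!}\Bigl(\frac SM-h+1\Bigr)_+^h .
\end{equation}
If moreover $\sum_i\binom{r_i}h\le\lambda\binom dh$ with an integer $d\ge1$ and a real $\lambda\ge0$, then
\begin{equation}\label{eq:conv2}
S\le(h-1)M+\lambda^{1/h}\,d\,M^{1-1/h}.
\end{equation}
\end{lemma}

\begin{proof}
For an integer $r\ge h$, each of the $h$ factors of $r(r-1)\cdots(r-h+1)$ is at least $r-h+1$, so $\binom rh\ge(r-h+1)_+^h/h!$; for $0\le r<h$ the right side is $0$. The function $x\mapsto(x-h+1)_+^h$ is convex and nondecreasing. Jensen's inequality, and then monotonicity to pass from $\sum r_i$ to $S$, give \eqref{eq:conv}. Under the extra hypothesis, $\binom dh\le d^h/h!$ gives $M(S/M-h+1)_+^h\le\lambda d^h$, so $S/M-h+1\le d(\lambda/M)^{1/h}$; multiply by $M$.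
\end{proof}

\subsection{The model case: finite groups}

\begin{proof}[Proof of the upper bounds in Theorem~\ref{thm:groups}]
Let $A\subset\Gamma$ be a $C_3[3]$-set, $|\Gamma|=N\ge2$, $k=|A|$. If $k\le N^{2/3}$ we are done, so let $k>N^{2/3}$. For $z\ne0$ put $r(z)=\#\{a\in A:a+z\in A\}$. Every ordered pair of distinct elements of $A$ is counted once, so $\sum_{z\ne0}r(z)=k(k-1)$.

For a $3$-set $T\subset A$ there is at most one $z\ne0$ with $T+z\subset A$: two such elements, together with $0$, would give three distinct shifts of $T$ into $A$. For given $z\ne0$, the number of $3$-sets $T\subset A$ with $T+z\subset A$ is $\binom{r(z)}3$. Hence $\sum_{z\ne0}\binom{r(z)}3\le\binom k3$. Now apply \eqref{eq:conv2} with $h=3$, $M=N-1$, $S=k(k-1)$, $d=k$, $\lambda=1$. We get $k(k-1)\le2M+kM^{2/3}$, so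
\[
k\le1+M^{2/3}+\frac{2M}{k}\le1+N^{2/3}+2N^{1/3},
\]
using $k>N^{2/3}$ in the last step. If $N=(q-1)(q^2+1)=q^3-(q^2-q+1)<q^3$, the bound $N^{2/3}+2N^{1/3}+1$ is at most $q^2+2q+1$.
\end{proof}

\subsection{Intervals}

What happens if we repeat this for $A\subset[n]$? The nonzero differences of elements of $[n]$ fill $2n-2$ values, so $M$ becomes $2n-2$ and the bound only $(1+o(1))(2n)^{2/3}$. The loss comes from letting $T$ range over a set as long as $[n]$ itself. We therefore take $T$ from a set $D$ inside a short window $[m]$, with $m=o(n)$. Then there are fewer than $n+m$ relevant shifts. It is convenient to reflect and to ask when $v-T\subset A$; here $v-T$ is the translate by $v$ of $-T$. To keep the saving we need a shift $v_0$ with $v_0-T\subset A$ for \emph{all} $T\subset D$; so we choose $v_0$ first and define $D$ as the part of the window that $v_0$ reflects into $A$. Averaging shows that $D$ can be taken large enough.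

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
Let $n\ge2$, let $A\subset[n]$ be a $C_3[3]$-set and $k=|A|$. We may assume $k>n^{2/3}$. Let $m=\lceil n^{5/6}\rceil$; then $n^{5/6}\le m\le n$ and $m\le2n^{5/6}$. Let $V=\{2,\dots,n+m\}$, the set of possible sums of an element of $[m]$ and one of $[n]$.

\emph{Choice of $D$.} For each $u\in[m]$ exactly $k$ elements $v\in V$ satisfy $v-u\in A$. So $\sum_{v\in V}\#\{u\in[m]:v-u\in A\}=mk$, and there is $v_0\in V$ for which
\[
D=\{u\in[m]:v_0-u\in A\},\qquad d=|D|,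
\]
satisfies $d\ge mk/(n+m)>0$.

\emph{Counting.} For $v\in V\setminus\{v_0\}$ put $r(v)=\#\{u\in D:v-u\in A\}$. Each $u\in D$ has $k$ values of $v$ with $v-u\in A$, one of which is $v_0$. Hence $\sum_{v\ne v_0}r(v)=d(k-1)$. For a $3$-set $T\subset D$, at most one $v\ne v_0$ satisfies $v-T\subset A$: since $v_0-T\subset A$ by the definition of $D$, two such values together with $v_0$ would be three distinct shifts of $-T$ into $A$. Therefore $\sum_{v\ne v_0}\binom{r(v)}3\le\binom d3$.

Apply \eqref{eq:conv2} with $h=3$, $M=n+m-2\ge1$, $S=d(k-1)$, $\lambda=1$, and divide by $d$: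
\begin{equation}\label{eq:intervalbound}
k\le1+M^{2/3}+\frac{2M}d\le1+(n+m)^{2/3}+\frac{2(n+m)^2}{mk}.
\end{equation}
By concavity, $(n+m)^{2/3}\le n^{2/3}+\frac23mn^{-1/3}\le n^{2/3}+\frac43n^{1/2}$. Since $n+m\le2n$, $m\ge n^{5/6}$ and $k>n^{2/3}$, the last term is at most $8n^2/(n^{5/6}n^{2/3})=8n^{1/2}$. Hence $k\le n^{2/3}+\frac{28}3n^{1/2}+1\le n^{2/3}+11n^{1/2}$.
\end{proof}

The choice of $m$ balances the two errors in \eqref{eq:intervalbound}: lengthening the window costs about $mn^{-1/3}$, and a small $D$ costs about $n^{4/3}/m$.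

\section{The construction}\label{sec:lower}

From here to the end of this section, $F$ without an argument denotes the field $\mathbb F_q$; the extremal function is always written $F(n)$.

\subsection{What we want, and the case $q=3$ by hand}\label{sub:q3}

By the upper bound in Theorem~\ref{thm:groups}, about $q^2$ elements in a group of order about $q^3$ is the best we can hope for. Let $L=\mathbb F_{q^4}$, a $4$-dimensional space over $F=\mathbb F_q$, and let $H$ be a subgroup of $L^*$. Let $A$ be the set of $x\in H$ with $\mathrm{Tr}_{L/F}(x)=1$. For $k,x\in H$ the condition $kx\in A$ is then an affine linear equation in $x$, and three distinct $k_j$ give three affine hyperplanes $\mathrm{Tr}_{L/F}(k_jx)=1$. If the $k_j$ are linearly independent, the hyperplanes meet in an affine line not through $0$, and we want $H$ to meet this line in at most two points. This holds if $H$ consists of the nonzero zeros of a quadratic form that vanishes on no $2$-dimensional subspace. The same property will turn out to give the independence of the $k_j$.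

Here is the case $q=3$. The polynomial $f=T^4-T^3+T+1\in\mathbb F_3[T]$ has no root in $\mathbb F_3$, as $f(0)=1$ and $f(1)=f(-1)=2$. If $f=(T^2+aT+b)(T^2+cT+d)$, then $bd=1$, so $b=d$; the coefficients of $T^3$ and $T$ give $a+c=-1$ and $b(a+c)=1$, so $b=-1$; the coefficient of $T^2$ gives $ac=-2b=-1$, so $\{a,c\}=\{1,-1\}$ and $a+c=0$, a contradiction. So $f$ is irreducible, and $\mathbb F_{81}=\mathbb F_3(\theta)$ with $\theta^4=\theta^3-\theta-1$.

Let $p_j=\mathrm{Tr}(\theta^j)\in\mathbb F_3$, the sum of the $j$th powers of the roots of $f$. The first two elementary symmetric functions of the roots are $1$ and $0$, so $p_0=4=1$, $p_1=1$, $p_2=1^2-2\cdot0=1$, and $p_3=p_1=1$ because conjugate elements have the same trace. The recurrence $p_j=p_{j-1}-p_{j-3}-p_{j-4}$ then gives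
\[
(p_0,p_1,\dots,p_{13})=(1,1,1,1,-1,0,1,1,-1,1,\,-1,-1,-1,-1).
\]
Since $p_{j+10}=-p_j$ for $0\le j\le3$, the product of $\theta^{10}+1$ with each element of the basis $1,\theta,\theta^2,\theta^3$ has trace zero, so $\theta^{10}=-1$ by nondegeneracy of the trace form. The order of $\theta$ divides $20$ but not $10$, and $\theta^4=\theta^3-\theta-1\neq1$; so it is $20$. Thus $H=\langle\theta\rangle$ has order $20=(3-1)(3^2+1)$. As $\theta^{10}=-1$, we have $p_{j+10}=-p_j$ for all $j$, so the exponents $j$ mod $20$ with $p_j=1$ are those $j\le 9$ listed with value $1$, together with $14$ and $18$. They form the set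
\[
E=\{0\}\cup\{1,3,9,7\}\cup\{2,6,18,14\}\subset\mathbb Z_{20}
\]
of nine elements. (The grouping reflects that $E$ is invariant under $j\mapsto3j$.)

The general proof below shows that $E$ is a $C_3[3]$-set. To see the mechanism, take the shifts $0,1,2$ and ask for which $j$ all of $j,j+1,j+2$ lie in $E$. The elements $x\in\mathbb F_{81}$ with $\mathrm{Tr}(x)=\mathrm{Tr}(\theta x)=\mathrm{Tr}(\theta^2x)=1$ form an affine line over $\mathbb F_3$. As $p_0=p_1=p_2=p_3=1$, it contains $1$ and $\theta$, so its third point is $2\theta-1=-(1+\theta)$. If this third point were in $H$, so would be $1+\theta$, since $-1\in H$; and then $(1+\theta)^{10}=\pm1$, because $H$ has order $20$. But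
\[
(1+\theta)^{10}=(1+\theta)(1+\theta^9)=1+\theta+\theta^9+\theta^{10}=\theta+\theta^9 .
\]
If this were in $\mathbb F_3$, then $\theta$, being a root of $(T-\theta)(T-\theta^9)=T^2-(\theta+\theta^9)T-1$, would have degree at most $2$ over $\mathbb F_3$, while its degree is $4$. So only $j=0$ and $j=1$ qualify: the three translates $E$, $E-1$, $E-2$ share exactly two points. The general proof runs the same way.

\subsection{A group that is a quadric}

Let $q$ be any prime power and $F=\mathbb F_q\subset K=\mathbb F_{q^2}\subset L=\mathbb F_{q^4}$. We use standard facts. The group $L^*$ is cyclic. The map $y\mapsto y^{q^2}$ is the nontrivial automorphism of $L$ over $K$. The norm $x\mapsto x^{q^2+1}$ is a homomorphism from $L^*$ onto $K^*$. Traces are surjective and linear over the base field, and $\mathrm{Tr}_{L/F}=\mathrm{Tr}_{K/F}\circ\mathrm{Tr}_{L/K}$. The form $(x,y)\mapsto\mathrm{Tr}_{L/F}(xy)$ is nondegenerate. Elements of $L$ of degree at most $2$ over $F$ lie in $K$. Put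
\[
H=\{x\in L^*:x^{q^2+1}\in F^*\}.
\]
This is the preimage of $F^*$ under the norm, whose kernel has order $q^2+1$. So $H$ is a \emph{cyclic} group of order $N=(q-1)(q^2+1)$. It contains $F^*$, as $x^{q^2+1}=x^2$ for $x\in F^*$.

To see $H$ as a quadric, we express ``$x^{q^2+1}\in F$'' by one equation. The kernel of $\mathrm{Tr}_{K/F}$ is $1$-dimensional; write it as $F\delta$ with $\delta\in K^*$, so $\delta^q=-\delta$. Define
\[
Q(x)=\mathrm{Tr}_{K/F}\bigl(\delta x^{q^2+1}\bigr)\qquad(x\in L).
\]

\begin{lemma}\label{lem:Q}
$Q$ is a quadratic form on the $F$-space $L$, with associated bilinear form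
\[
B(x,y)=Q(x+y)-Q(x)-Q(y)=\mathrm{Tr}_{L/F}\bigl(\delta xy^{q^2}\bigr),
\]
and the set of its zeros is $H\cup\{0\}$.
\end{lemma}

\begin{proof}
For $a\in F$ we have $Q(ax)=a^2Q(x)$. Expanding $(x+y)(x+y)^{q^2}$ gives $B(x,y)=\mathrm{Tr}_{K/F}(\delta(xy^{q^2}+x^{q^2}y))$. As $(xy^{q^2})^{q^2}=x^{q^2}y$, the inner bracket is $\mathrm{Tr}_{L/K}(xy^{q^2})$. Since $\delta\in K$, transitivity of the trace gives the formula, which is $F$-bilinear. For $x\ne0$, $Q(x)=0$ means $\delta x^{q^2+1}\in F\delta$, that is, $x\in H$.
\end{proof}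

\begin{lemma}\label{lem:noline}
$Q$ does not vanish identically on any $2$-dimensional $F$-subspace of $L$.
\end{lemma}

\begin{proof}
Suppose it vanishes on the span of the independent elements $x,y$. Then $x,y,x+y\in H$. Since $H$ is a group, $z=x/y$ and $z+1=(x+y)/y$ lie in $H$, and $z\notin F$. Now $z^{q^2+1}\in F$ and
\[
(z+1)^{q^2+1}=z^{q^2+1}+z+z^{q^2}+1\in F,
\]
so $z+z^{q^2}\in F$. Thus $z$ is a root of $T^2-(z+z^{q^2})T+z^{q^2+1}\in F[T]$, whence $z\in K$ and $z^{q^2}=z$. The memberships $z+z^{q^2}\in F$ and $z^{q^2+1}\in F$ become $2z\in F$ and $z^2\in F$. If $q$ is odd, the first gives $z\in F$. If $q$ is even, the second does, because squaring is injective on $L$ and maps $F$ onto $F$. This is a contradiction.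
\end{proof}

\begin{lemma}\label{lem:indep}
(a) If $y,z\in H$ are linearly independent over $F$, then $B(y,z)\ne0$.
(b) Three pairwise linearly independent elements of $H$ are linearly independent.
\end{lemma}

\begin{proof}
For $y,z\in H$ and $a,b\in F$ we have $Q(ay+bz)=ab\,B(y,z)$. (a) If $B(y,z)=0$, then $Q$ vanishes on the span of $y,z$, contrary to Lemma~\ref{lem:noline}. (b) In a nontrivial linear relation among three pairwise independent elements all coefficients are nonzero, so one may write $x=ay+bz$ with $x,y,z\in H$ and $a,b\in F^*$. Then $0=Q(x)=ab\,B(y,z)$, contrary to (a).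
\end{proof}

In projective language, the $q^2+1$ classes $F^*x$ with $x\in H$ are the points of a quadric in projective $3$-space that contains no line, and no three of them are collinear. The next proof uses both facts: (b) for the shifts $k_j$ and the absence of lines for the points $x_i$.

\subsection{The section by a hyperplane}

\begin{proposition}\label{prop:A}
The set $A=\{x\in H:\mathrm{Tr}_{L/F}(x)=1\}$ has $q^2$ elements and is a $C_3[3]$-set in the multiplicative group $H$.
\end{proposition}

\begin{proof}
\emph{Size.} The group $H$ splits into $|H|/(q-1)=q^2+1$ cosets $F^*x$, and a coset meets $A$ in one element if $\mathrm{Tr}_{L/F}(x)\ne0$ and in none otherwise. So we must find the cosets of trace zero. Put $w=\delta^{-1}\in K^*$. As $w^{q^2}=w$,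
\[
\mathrm{Tr}_{L/F}(x)=\mathrm{Tr}_{L/F}(\delta xw^{q^2})=B(x,w).
\]
From $(\delta^2)^q=(-\delta)^2=\delta^2$ we get $w^{q^2+1}=w^2=\delta^{-2}\in F^*$, so $w\in H$. If $x\in H\setminus F^*w$, then $B(x,w)\ne0$ by Lemma~\ref{lem:indep}(a). If $x\in F^*w$, then $B(x,w)$ is a multiple of $B(w,w)=Q(2w)-2Q(w)=2Q(w)=0$. So exactly one coset is lost, and $|A|=q^2$. (Geometrically, the hyperplane of trace zero is tangent to the quadric at $w$.)

\emph{The $C_3[3]$ property.} Suppose that $x_1,x_2,x_3\in H$ are distinct, $k_1,k_2,k_3\in H$ are distinct, and all $k_jx_i$ lie in $A$. If $k_i=\lambda k_j$ with $\lambda\in F$, then $1=\mathrm{Tr}_{L/F}(k_ix_1)=\lambda\,\mathrm{Tr}_{L/F}(k_jx_1)=\lambda$, so $i=j$. Here it matters that the trace is prescribed to be $1$ and not $0$. Thus the $k_j$ are pairwise independent, hence linearly independent by Lemma~\ref{lem:indep}(b). Since the trace form is nondegenerate, the three functionals $x\mapsto\mathrm{Tr}_{L/F}(k_jx)$ on the $4$-dimensional space $L$ are linearly independent, and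
\[
\ell=\{x\in L:\mathrm{Tr}_{L/F}(k_jx)=1,\ j=1,2,3\}=\{a+tb:t\in F\}\qquad(b\ne0)
\]
is an affine line. It does not contain $0$, so $a\notin Fb$, and $a,b$ are linearly independent.

The polynomial $Q(a+tb)=Q(a)+t\,B(a,b)+t^2Q(b)$ has degree at most $2$ in $t$, and it has three distinct zeros in $F$, given by $x_1,x_2,x_3\in\ell\cap H$. Hence $Q(a)=B(a,b)=Q(b)=0$, so $Q$ vanishes on the span of $a$ and $b$. This contradicts Lemma~\ref{lem:noline}.
\end{proof}

Since $H\cong\mathbb Z_N$ with $N=(q-1)(q^2+1)$, this completes the proof of Theorem~\ref{thm:groups}. For $q=2$ we have $\delta=w=1$; $H$ is the group of fifth roots of unity in $\mathbb F_{16}$, and $A=H\setminus\{1\}$ corresponds to $\mathbb Z_5\setminus\{0\}$. There the property is visible directly: $X+k$ avoids $0$ exactly when $-k\notin X$, which for $|X|=3$ leaves two values of $k$.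

\subsection{From the cyclic group to the integers}

\begin{proof}[Proof of the lower bounds in Theorem~\ref{thm:main}]
Let $\theta$ generate $H$ and put $A^*=\{a\in[N]:\theta^a\in A\}$, with $A$ from Proposition~\ref{prop:A}; then $|A^*|=q^2$. Suppose $X+k_1,X+k_2,X+k_3\subset A^*$ with $X\subset\mathbb Z$, $|X|=3$ and distinct integers $k_i$. To use Proposition~\ref{prop:A} we need that nothing collapses modulo $N$. For distinct $x,x'\in X$, the difference $x-x'=(x+k_1)-(x'+k_1)$ is a nonzero difference of elements of $[N]$, so $0<|x-x'|<N$ and $\theta^x\ne\theta^{x'}$. Similarly, with any $x\in X$, $k_i-k_j=(x+k_i)-(x+k_j)$ gives $0<|k_i-k_j|<N$ and $\theta^{k_i}\ne\theta^{k_j}$ for $i\neq j$. Since all products $\theta^x\theta^{k_i}$ lie in $A$, this contradicts Proposition~\ref{prop:A}. So $A^*$ is a $C_3[3]$-set in $[N]$, and $F(n)\ge q^2$ whenever $n\ge N=(q-1)(q^2+1)$.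

As $(q-1)(q^2+1)<q^3$, every prime $q\le n^{1/3}$ is admissible. By the prime number theorem the largest such prime is $(1+o(1))n^{1/3}$, so $F(n)\ge(1+o(1))n^{2/3}$. With Section~\ref{sec:upper} this proves $F(n)=(1+o(1))n^{2/3}$. For the quantitative form, Baker, Harman and Pintz \cite{BHP} prove that $[x-x^{0.525},x]$ contains a prime for all large $x$. With $x=n^{1/3}$ we obtain a prime $q\le n^{1/3}$ with $q\ge n^{1/3}-n^{0.175}$, so $q^2\ge n^{2/3}-2n^{1/3+0.175}=n^{2/3}-2n^{61/120}$.
\end{proof}

\section{General $h$ and $g$: pinning $h-2$ translates}\label{sec:hg}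

For general $h$ we can pin several shifts at once, and each lowers by one the number of other shifts allowed. How many can be afforded? The bound aimed at has order $n^{1-1/h}$, so $A$ may be assumed to have density at least $n^{-1/h}$, and averaging guarantees that $p$ pinned shifts leave $d$ of order at least $mn^{-p/h}$. The error term in \eqref{eq:conv2}, which is of order $M/d$ after division by $d$, must be smaller than $n^{1-1/h}$, so we need $d$ to be larger than $n^{1/h}$ in order. With a window of length $m=n^{1-\varepsilon}$, $\varepsilon>0$ small, the guaranteed size suffices for $p=h-2$, but not for $p=h-1$.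

\begin{proof}[Proof of Theorem~\ref{thm:hg}]
Let $A\subset[n]$ be a $C_h[g]$-set and $k=|A|$. We may assume $k\ge n^{1-1/h}$, as $g-h+1\ge1$, and $k\ge2h$, as $n^{1-3/(2h)}\ge1$. In particular $n\ge2h$. Put $m=\lceil n^{1-1/(2h)}\rceil\le n$ and $V=\{2,\dots,n+m\}$.

\emph{Choice of $D$.} For $V_0\subset V$ with $|V_0|=h-2$ let $D(V_0)=\{u\in[m]:v-u\in A\text{ for all }v\in V_0\}$; for $h=2$ this means $V_0=\emptyset$ and $D=[m]$. Each $u\in[m]$ has exactly $k$ values $v\in V$ with $v-u\in A$, so $\sum_{V_0}|D(V_0)|=m\binom k{h-2}$. Hence for some $V_0$ the set $D=D(V_0)$ has size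
\[
d\ \ge\ m\binom k{h-2}\Big/\binom{n+m}{h-2}\ \ge\ m\,\frac{(k/2)^{h-2}}{(2n)^{h-2}}\ \ge\ 4^{-(h-2)}\,m\,n^{-(h-2)/h}>0 .
\]
The second inequality holds since the $h-2$ factors $k,\dots,k-h+3$ are at least $k/2$, by $k\ge2h$, and $n+m\le2n$; the third uses $k\ge n^{1-1/h}$.

\emph{Counting.} For $v\in V\setminus V_0$ put $r(v)=\#\{u\in D:v-u\in A\}$. Each $u\in D$ has $k$ values of $v$ with $v-u\in A$, and all $h-2$ elements of $V_0$ are among them. So $\sum_{v\notin V_0}r(v)=d(k-h+2)$. For an $h$-set $T\subset D$, at most $g-1$ values $v$ satisfy $v-T\subset A$, again including all of $V_0$; so at most $g-1-(h-2)=g-h+1$ of them lie outside $V_0$. Thus $\sum_{v\notin V_0}\binom{r(v)}h\le(g-h+1)\binom dh$, and \eqref{eq:conv2} with $M=|V\setminus V_0|=n+m-h+1\ge1$, $S=d(k-h+2)$, $\lambda=g-h+1$ gives, after division by $d$,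
\[
k-h+2\le(g-h+1)^{1/h}M^{1-1/h}+\frac{(h-1)M}d .
\]
Here $M\le n+m$, so by concavity $M^{1-1/h}\le n^{1-1/h}+mn^{-1/h}=n^{1-1/h}+O(n^{1-3/(2h)})$, because $m\le2n^{1-1/(2h)}$. Also
\[
\frac Md\le\frac{2n\cdot4^{h-2}\,n^{(h-2)/h}}{m}=O_h\bigl(n^{1+(1-2/h)-(1-1/(2h))}\bigr)=O_h\bigl(n^{1-3/(2h)}\bigr),
\]
and the constant $h-2$ is absorbed.
\end{proof}

\section{Near-extremal sets are equidistributed}\label{sec:equi}

If $|A|=(1+o(1))n^{2/3}$, the inequalities in Section~\ref{sec:upper} are asymptotically equalities, and near-equality in Jensen's inequality should force the average of $r(v)$ over any long interval of $v$ to be about the same. Since $D$ lies in a short window, $r(v)$ reflects how much of $A$ lies just below $v$, so $A$ should be spread evenly over $[n]$. To see residue classes modulo $s$ as well, we take $D$ inside one residue class. Then different cells of $A$ contribute to $r(v)$ for almost disjoint sets of $v$, and the convexity inequality can be applied cell by cell.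

\begin{proof}[Proof of Theorem~\ref{thm:equi}]
Fix $s$ and breakpoints $0=\alpha_0<\dots<\alpha_t=1$ that include $\alpha$ and $\beta$, and let $\ell_i=\alpha_i-\alpha_{i-1}>0$. Partition $[n]$ into the $ts$ cells
\[
P=P_{i,j}=\{a:\alpha_{i-1}n<a\le\alpha_in,\ a\equiv j\ (\mathrm{mod}\ s)\},\qquad w_P=\ell_i/s,
\]
with $1\le i\le t$ and $j\in\mathbb Z/s$, so that $\sum_Pw_P=1$. Write $A=A_n$, $k=|A|$, $A_P=A\cap P$, $m=\lceil n^{5/6}\rceil$, $V=\{2,\dots,n+m\}$, and let $n$ be large.

\emph{Choice of $D$.} Summing $\#\{u\in[m]:u\equiv\rho\ (\mathrm{mod}\ s),\ v-u\in A\}$ over all pairs $(v,\rho)\in V\times\mathbb Z/s$ gives $mk$. So there are $v_0$ and $\rho$ such that $D=\{u\in[m]:u\equiv\rho\ (\mathrm{mod}\ s),\ v_0-u\in A\}$ has $d=|D|\ge mk/(s(n+m))$. Hence $1/d=O_s(n^{-1/2})$.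

\emph{Counting by cells.} Put $r_P(v)=\#\{u\in D:v-u\in A_P\}$ and $r(v)=\sum_Pr_P(v)$. The first inequality below holds because the sets counted by the $r_P(v)$, for fixed $v$, are disjoint. The second holds exactly as in Section~\ref{sec:upper}, because $v_0-T\subset A$ for every $3$-set $T\subset D$:
\[
\sum_P\sum_{v\ne v_0}\binom{r_P(v)}3\le\sum_{v\ne v_0}\binom{r(v)}3\le\binom d3\le\frac{d^3}6 .
\]
For $P=P_{i,j}$, if $r_P(v)>0$, then $v=u+a$ with $u\in D$, $a\in P$, so $v\equiv j+\rho\ (\mathrm{mod}\ s)$ and $\alpha_{i-1}n<v\le\alpha_in+m$. The number of such integers $v$ is at most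
\[
M_P:=\Bigl\lfloor\frac{\ell_in+m}s\Bigr\rfloor+1=(w_P+o(1))n .
\]
Moreover $\sum_{v\ne v_0}r_P(v)\ge d(|A_P|-1)$, as each $u\in D$ contributes $|A_P|$ values of $v$, at most one of which is $v_0$. Apply \eqref{eq:conv} with $h=3$ to the values $r_P(v)$ at these $v\neq v_0$, padded with zeros to $M_P$ terms, and with $S=d(|A_P|-1)$. Summing over $P$ and dividing by $d^3/6$ we get
\[
\sum_PM_P\Bigl(\frac{|A_P|-1}{M_P}-\frac2d\Bigr)_+^3
=\sum_P\Bigl(\frac{|A_P|-1}{M_P^{2/3}}-\frac{2M_P^{1/3}}d\Bigr)_+^3\le1 .
\]

\emph{The limit.} From any subsequence pass to a further one along which $|A_P|n^{-2/3}\to x_P$ for each of the finitely many cells. Since $M_P^{1/3}/d=O_s(n^{1/3-1/2})\to0$, the inequality becomes $\sum_Px_P^3/w_P^2\le1$, while $\sum_Px_P=1$ because $k=(1+o(1))n^{2/3}$. With $y_P=x_P/w_P\ge0$ this says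
\[
\sum_Pw_Py_P=1,\qquad\sum_Pw_Py_P^3\le1,\qquad\sum_Pw_P=1 .
\]
By Jensen's inequality $\sum_Pw_Py_P^3\ge\bigl(\sum_Pw_Py_P\bigr)^3=1$. So equality holds, and since $y\mapsto y^3$ is strictly convex on $[0,\infty)$ and all $w_P>0$, all $y_P$ equal their mean $1$. Thus $x_P=w_P$. Every subsequence has a further subsequence with this limit, so $|A_P|=(w_P+o(1))n^{2/3}$ for every $P$. Summing over the cells $P_{i,j}$ with $j\equiv c\ (\mathrm{mod}\ s)$ and $(\alpha_{i-1},\alpha_i]\subset(\alpha,\beta]$ gives the theorem.
\end{proof}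

\begin{thebibliography}{9}
\bibitem{BHP} Baker, Harman and Pintz, \emph{The difference between consecutive primes II}, Proc. London Math. Soc. 83 (2001).

\bibitem{PTT} Xing Peng, Rafael Tesoro and Craig Timmons, \emph{Bounds for generalized Sidon sets}, arXiv:1311.2985 (2013).
\end{thebibliography}

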